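# Frobenius on local cohomology and the passage from $R/xR$ to $R$

Throughout, $p$ is a prime number, and all rings are commutative, Noetherian and of characteristic $p$. For such a ring $R$ the Frobenius map $F:R\to R$, $r\mapsto r^p$, is a ring homomorphism. We write $F_*R$ for the $R$-module that equals $R$ as an additive group, with action $r\cdot x=r^px$; more generally $F_*M$ is the additive group $M$ with action $r\cdot m=r^pm$.

## 1. Frobenius modules and Frobenius on local cohomology

**Definition 1 (Frobenius module).** Let $T$ be a ring. A Frobenius module over $T$ is a $T$-module $M$ with an additive map $\varphi:M\to M$ such that $\varphi(rm)=r^p\varphi(m)$ for $r\in T$, $m\in M$. Equivalently, $\varphi$ is a $T$-linear map $M\to F_*M$. A map of Frobenius modules is a $T$-linear map that commutes with $\varphi$.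

For example, $T$ itself is a Frobenius module with $\varphi=F$. An ideal $I\subset T$ is one by restriction. If $T\to T_1$ is a ring homomorphism, then $T_1$ with its own Frobenius is a Frobenius $T$-module. If $M$ is a Frobenius module and $x\in T$, then $\varphi(xM)\subset x^pM\subset xM$, so $M/xM$ inherits a $\varphi$. A useful source of maps is this: if $f,g:T_1\to T_2$ are two ring homomorphisms, then $f-g$ commutes with $\varphi$, because $f(h)^p-g(h)^p=(f(h)-g(h))^p$ in characteristic $p$.

**Local cohomology.** For an ideal $I=(f_1,\dots,f_r)$ of $T$, the module $H^i_I(M)$ is the $i$-th cohomology of the Čech complex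
$$0\to M\to\bigoplus_i M_{f_i}\to\bigoplus_{i<j}M_{f_if_j}\to\dots\to M_{f_1\cdots f_r}\to0 .$$
If $M$ is a Frobenius module, the rule $m/f^k\mapsto\varphi(m)/f^{pk}$, for $f$ a product of some of the $f_i$, is well defined on each term and commutes with the differentials. So it induces an additive map $\varphi:H^i_I(M)\to H^i_I(M)$ with $\varphi(r\xi)=r^p\varphi(\xi)$. In functorial terms, one applies $H^i_I$ to $M\to F_*M$ and uses $H^i_I(F_*M)=F_*H^i_{F(I)T}(M)=F_*H^i_I(M)$, since $F(I)T=(f^p:f\in I)$ has the same radical as $I$. For $M=T$, $\varphi=F$, the resulting map is the Frobenius action $F$ on $H^i_I(T)$.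

For example, $H^1_{(y)}(k[y])=k[y,y^{-1}]/k[y]$ has $k$-basis $y^{-1},y^{-2},\dots$, and $\varphi(\sum c_jy^{-j})=\sum c_j^py^{-pj}$.

We use the following facts constantly.

* **(F1)** A short exact sequence of Frobenius modules gives a long exact sequence of local cohomology in which all maps, including the connecting maps, commute with $\varphi$; it is natural. (Forming Čech complexes is exact, and $\varphi$ acts on them by chain maps.)
* **(F2)** $(H^i_I(M),\varphi)$ depends only on $\sqrt I$. If $T\to T_1$ is a map of Noetherian rings and $M$ is a Frobenius $T_1$-module, then $H^i_I(M)=H^i_{IT_1}(M)$ compatibly with $\varphi$. For $\mathfrak n\subset T$ maximal, $H^i_{\mathfrak n}(T)=H^i_{\mathfrak nT_{\mathfrak n}}(T_{\mathfrak n})$ compatibly with $\varphi$. For $(T,\mathfrak n)$ local, $H^i_{\mathfrak n}(T)=H^i_{\mathfrak n\hat T}(\hat T)$ compatibly with $\varphi$.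
* **(F3)** If $0\to M'\to M\to M''$ is exact and compatible with $\varphi$, and $\varphi$ is injective on $M'$ and on $M''$, then $\varphi$ is injective on $M$.
* **(F4)** Let $P=\kappa[y_1,\dots,y_r]$ with $\kappa$ a field and $r\ge0$. Then $H^i_{(y)}(P)=0$ for $i\ne r$, and $H^r_{(y)}(P)$ has $\kappa$-basis the $y^{-\alpha}$ with all $\alpha_i\ge1$, with $\varphi(\sum c_\alpha y^{-\alpha})=\sum c_\alpha^py^{-p\alpha}$. So $\varphi$ is injective.
* **(F5)** If, up to radical, $I$ is generated by elements $f_1,\dots,f_r$ that form a regular sequence on $M$, then $H^i_I(M)=0$ for $i\ne r$.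

For (F2): if $g\in\sqrt{(f_1,\dots,f_r)}$, the projection from the Čech complex of $(f_1,\dots,f_r,g)$ to that of $(f_1,\dots,f_r)$ is a quasi-isomorphism that commutes with $\varphi$, and two generating sets of ideals with the same radical are compared through their union. The second statement holds because the two Čech complexes are literally the same. For the third, every element of $H^i_{\mathfrak n}(T)$ is killed by a power of $\mathfrak n$, and an element outside $\mathfrak n$ is a unit modulo each $\mathfrak n^k$; hence localizing at $\mathfrak n$ does not change $H^i_{\mathfrak n}(T)$, and the comparison map is induced by the ring map $T\to T_{\mathfrak n}$, so it commutes with $\varphi$. The fourth is the same argument with flat base change to $\hat T$.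

For (F3): if $m\in M$ and $\varphi(m)=0$, the image of $m$ in $M''$ is killed by $\varphi$, so it is $0$ and $m\in M'$; then $m=0$. (F4) is read off the Čech complex: the exponents $p\alpha$ are distinct and $c_\alpha^p\ne0$ when $c_\alpha\neq 0$. The case $r=0$ says that Frobenius is injective on $H^0_{(0)}(\kappa)=\kappa$. In (F5), a regular sequence of length $r$ forces vanishing for $i<r$, and the Čech complex on $r$ elements stops in degree $r$.

## 2. $F$-split rings, $F$-injective rings, and deformation

**Definition 2 ($F$-split).** $R$ is $F$-split if there is an $R$-linear map $\theta:F_*R\to R$ with $\theta\circ F=1_R$.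

For example $\mathbb F_p[y]$ is $F$-split, with $\theta(\sum c_iy^i)=\sum c_{pi}y^i$: this satisfies $\theta(r^pg)=r\,\theta(g)$, and $\theta(r^p)=r$. If $R$ is $F$-split, then $H^i_I(\theta)\circ F$ is the identity on every $H^i_I(R)$, so $F$ is injective there. The next definition keeps only this consequence.

**Definition 3 ($F$-injective).** $R$ is $F$-injective if $F:H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R)$ is injective for every maximal ideal $\mathfrak m\subset R$ and every $i\in\mathbb N$.

Four examples over a field $k$, for local rings at the origin (use (F2) to pass to the localization).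

* The localization of a polynomial ring at the ideal of its variables is $F$-injective, by (F4).
* $k[y]/(y^2)$ is not: $H^0_{(y)}$ is the whole ring, and $F(y)=y^p=0$.
* The cusp $R=k[y^2,y^3]$ with $\mathfrak m=(y^2,y^3)$ is not. In $0\to R\to k[y]\to k\bar y\to0$ we have $H^0_{\mathfrak m}(k[y])=0$, and $\mathfrak m\bar y=0$. So $k\bar y=H^0_{\mathfrak m}(k\bar y)$ embeds in $H^1_{\mathfrak m}(R)$, compatibly with $\varphi$. But $\varphi(\bar y)=\overline{y^p}=0$, as $y^p\in R$.
* The node $R=k[a,b]/(ab)=\{(f,g)\in k[a]\times k[b]:f(0)=g(0)\}$ is. The sequence $0\to R\to k[a]\oplus k[b]\to k\to0$, with second map $f(0)-g(0)$, is one of Frobenius modules. It gives $H^0_{\mathfrak m}(R)=0$ and an exact sequence $0\to k\to H^1_{\mathfrak m}(R)\to H^1_{(a)}(k[a])\oplus H^1_{(b)}(k[b])\to0$. Apply (F4) and (F3).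

The cusp shows a failure mechanism (an element outside a subobject whose $p$-th power is inside), and the node shows a technique (read cohomology off a gluing). Both return below.

**Definition 4 (deformation).** A property $\mathcal P$ deforms if for every Noetherian local ring $(R,\mathfrak m)$ of characteristic $p$ and every regular element (nonzerodivisor) $x\in\mathfrak m$: if $R/xR$ has $\mathcal P$, then $R$ has $\mathcal P$.

For example, being reduced deforms. If $R/xR$ is reduced and $r\in R$ is nilpotent, then $r=xr_1$; as $x$ is regular, $r_1$ is again nilpotent. Repeating, $r\in\bigcap_n x^nR=0$. The reverse passage is a different matter: the node is $F$-injective at the origin and $a-b$ is regular on it, but modulo $a-b$ it becomes $k[a]/(a^2)$.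

The $F$-split property does not deform: there are local rings $R$ that are not $F$-split, with $R/xR$ $F$-split for some regular $x\in\mathfrak m$. For $F$-injectivity the problem is taken from Mitra Koley and Matteo Varbaro, "Gröbner deformation and $F$-singularities", arXiv:2107.12116 (2021), where it is stated as open.

**Question.** If $(R,\mathfrak m)$ is Noetherian local of characteristic $p$, $x\in\mathfrak m$ is regular and $R/xR$ is $F$-injective, is $R$ $F$-injective?

The answer is no, for every $p$, and one can say for which dimensions and residue fields it is no.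

**Theorem A.** Let $p$ be any prime.

1. For every field $k$ of characteristic $p$ there is a Noetherian local ring $(S,\mathfrak n)$, essentially of finite type over $k$, with $\dim S=4$ and $S/\mathfrak n=k$, and a regular element $x\in\mathfrak n$, such that $S/xS$ is $F$-injective and $S$ is not.
2. For every imperfect field $K$ of characteristic $p$ there is such an example, essentially of finite type over $K$, with $\dim S=3$ and $S/\mathfrak n=K$.

**Theorem B.** Let $K$ be a field of characteristic $p$ and $d\ge1$. $F$-injectivity deforms for all Noetherian local rings $(R,\mathfrak m)$ with $\dim R=d$ and $R/\mathfrak m\cong K$ if and only if $d\le2$, or $d=3$ and $K$ is perfect.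

**Theorem C.** In Theorem A, if one allows larger dimension, $S$ can be taken to be a domain (essentially of finite type over $k$, resp. $K$, with that residue field).

We begin with small dimension. There a direct attempt at a proof succeeds, and pushing it shows where a counterexample must live.

## 3. The twisted Frobenius $x^{p-1}F$ and dimension at most two

Let $(R,\mathfrak m)$ be local, $x\in\mathfrak m$ regular, $\bar R=R/xR$ $F$-injective, and $d=\dim R$. Then $d\geq 1$ and $\dim\bar R=d-1$. Write $H^i=H^i_{\mathfrak m}$.

**Step 1: relate Frobenius on $\bar R$ and on $R$.** In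
$$0\to R\xrightarrow{\ x\ }R\to\bar R\to0$$
put the maps $x^{p-1}F$, $F$, $F$ on the three terms. Since $x\cdot x^{p-1}r^p=F(xr)$, this is an exact sequence of Frobenius modules. So in the long exact sequence
$$H^{i-1}(R)\to H^{i-1}(\bar R)\xrightarrow{\ \partial\ }H^i(R)\xrightarrow{\ x\ }H^i(R)\tag{1}$$
the image of $\partial$ is $(0:_{H^i(R)}x)$, and
$$\partial\circ F=x^{p-1}F\circ\partial.\tag{2}$$

**Step 2: $H^0(\bar R)$.** We claim: (a) if $\dim\bar R\ge1$, then $H^0(\bar R)=0$. Let $e\in H^0(\bar R)$; it is killed by some $\mathfrak m^n$. It is not a unit, since otherwise $\mathfrak m^n\bar R=0$ and $\dim\bar R=0$. So $e\in\mathfrak m\bar R$, hence $e^{n+1}=0$. Since $F$ is injective on $H^0(\bar R)$, where it is $e\mapsto e^p$, we get $e=0$.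

**Step 3: a criterion.** We claim: (b) if $\partial:H^{i-1}(\bar R)\to H^i(R)$ is injective, then $F$ is injective on $H^i(R)$. Suppose not. The kernel of $F$ is a nonzero submodule of the $\mathfrak m$-torsion module $H^i(R)$. Take a nonzero element of it, and multiply by the largest power of $x$ that does not kill it: we get $e\ne0$ with $F(e)=0$ and $xe=0$. By (1), $e=\partial(\bar e)$ with $\bar e\ne0$. By (2), $\partial(F(\bar e))=x^{p-1}F(e)=0$. But $F(\bar e)\ne0$ and $\partial$ is injective, a contradiction.

**Proposition 1.** If $d\le2$, then $R$ is $F$-injective.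

**Proof.** If $d=1$, then $\dim\bar R=0$ and $\bar R$ is Cohen–Macaulay. If $d=2$, then $\dim\bar R=1$ and $H^0(\bar R)=0$ by (a), so again $\bar R$ is Cohen–Macaulay. Hence $R$ is Cohen–Macaulay and only $H^d(R)$ is nonzero. As $H^{d-1}(R)=0$, the map $\partial:H^{d-1}(\bar R)\to H^d(R)$ is injective by (1), and (b) applies. $\blacksquare$

## 4. The subspace $V$, and dimension three over a perfect field

What if $\partial$ is not injective? Put
$$V=\operatorname{im}\big(H^{i-1}(R)\to H^{i-1}(\bar R)\big)=\ker\partial\ \cong\ H^{i-1}(R)/xH^{i-1}(R).$$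
Run the argument of (b) again: take $e'\in H^i(R)$ nonzero with $F(e')=0$, $xe'=0$, and write $e'=\partial(e)$. Then (2) gives $F(e)\in V$, while $e\notin V$. To reach a contradiction we need
$$F(e)\in V\ \Longrightarrow\ e\in V .\tag{3}$$
Injectivity of $F$ on $H^{i-1}(\bar R)$ says nothing of the kind. But (3) would follow from $F(V)=V$: then $F(e)=F(v)$ with $v\in V$, so $e=v$. In one more dimension this can be arranged.

**Proposition 2.** If $d=3$ and $K=R/\mathfrak m$ is perfect, then $R$ is $F$-injective.

**Proof.** By (F2) we may replace $R$ by its completion: $x$ stays regular, $\bar R$ is replaced by its completion, and $d$ and $K$ do not change. By Cohen's structure theorem $R=\mathcal S/\mathfrak a$ with $\mathcal S=K[[y_1,\dots,y_n]]$.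

We use local duality in this form. If $Q$ is a regular local ring of dimension $m$ with maximal ideal $\mathfrak q$, and $M$ is a finitely generated $Q$-module, then
$$H^i_{\mathfrak q}(M)\cong\operatorname{Hom}_Q\big(\operatorname{Ext}^{m-i}_Q(M,Q),E_Q(Q/\mathfrak q)\big)$$
naturally in $M$, where $E_Q(Q/\mathfrak q)$ is the injective hull. The functor $\operatorname{Hom}_Q(-,E_Q(Q/\mathfrak q))$ is exact and faithful. We apply this to $Q=\mathcal S$ and to $Q=\mathcal S_P$, and use $\operatorname{Ext}_{\mathcal S}(M,\mathcal S)_P=\operatorname{Ext}_{\mathcal S_P}(M_P,\mathcal S_P)$.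

**Step 1: $\bar R$ is reduced.** This is needed later, at primes of $\bar R$ other than the maximal ideal. Let $N_0$ be the nilradical of $\bar R$ and suppose $N_0\ne0$. Choose $e$ with $r^{p^e}=0$ for all $r\in N_0$. Then $F^e:\bar R\to\bar R$ factors as $\bar R\to\bar R/N_0\to\bar R$, where the second map sends the class of $r$ to $r^{p^e}$; it is well defined because $r^{p^e}-r'^{p^e}=(r-r')^{p^e}=0$ when $r-r'\in N_0$, and it is additive and $p^e$-linear. So $F^e$ on $H^i(\bar R)$ factors through $H^i(\bar R)\to H^i(\bar R/N_0)$. Since $F^e$ is injective, so is this map, and hence $H^i(N_0)\to H^i(\bar R)$ is zero for all $i$. By duality, $\operatorname{Ext}^j_{\mathcal S}(\bar R,\mathcal S)\to\operatorname{Ext}^j_{\mathcal S}(N_0,\mathcal S)$ is zero for all $j$. Localize at a minimal prime $P$ of $\operatorname{Supp}N_0$ and dualize over $\mathcal S_P$: the map $H^0_P((N_0)_P)\to H^0_P(\bar R_P)$ is zero. But $(N_0)_P$ has finite length, so $H^0_P((N_0)_P)=(N_0)_P\ne0$, and this is contained in $\bar R_P$, a contradiction.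

**Step 2: dispose of $H^0,H^1,H^2$.** By (a), $H^0(\bar R)=0$. By (1), $x$ is injective on $H^1(R)$, and this module is $\mathfrak m$-torsion, so $H^1(R)=0$. Also $x$ is injective on $H^0(R)\subset R$, so $H^0(R)=0$. As $H^1(R)=0$, the map $\partial:H^1(\bar R)\to H^2(R)$ is injective, and by (b) $F$ is injective on $H^2(R)$. Only $H^3(R)$ is left. From now on $V=\operatorname{im}(H^2(R)\to H^2(\bar R))$.

**Step 3: $V$ has finite length.** Let $N=\operatorname{Ext}^{n-2}_{\mathcal S}(R,\mathcal S)$, so $H^2(R)$ is the dual of $N$. Dualizing $0\to(0:_Nx)\to N\xrightarrow{x}N$ shows that $V\cong H^2(R)/xH^2(R)$ is the dual of the finitely generated module $(0:_Nx)$. So it suffices to show $(0:_Nx)_P=0$ for every prime $P$ of $\mathcal S$ other than the maximal ideal. If $P\not\supset\mathfrak a$, then $R_P=0$ and $N_P=0$. If $P$ does not contain a lift of $x$, then $x$ is invertible on $N_P$. So assume $P$ contains both. Let $h=\dim\mathcal S/P\ge1$, so $\dim\mathcal S_P=n-h$.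

* If $h>2$, then $N_P=0$, because $n-2>\dim\mathcal S_P$.
* If $h=2$, then the dual of $N_P$ over $\mathcal S_P$ is $H^0_P(R_P)$. This is $0$ because $x\in P$ is regular on $R_P$. So $N_P=0$.
* If $h=1$, then the dual of $N_P$ is $H^1_P(R_P)$, and the dual of $(0:_Nx)_P$ is the cokernel of $x$ on $H^1_P(R_P)$. This cokernel embeds in $H^1_P(\bar R_P)$. Now $\dim R_P\le3-1=2$, so $\dim\bar R_P=\dim R_P-1\le1$. If $\dim\bar R_P=0$, then $H^1_P(\bar R_P)=0$ and the cokernel vanishes. If $\dim\bar R_P=1$, then $\bar R_P$ is reduced by Step 1, so it has depth $1$; hence $R_P$ has depth $2$ and $H^1_P(R_P)=0$.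

**Step 4: $F(V)=V$.** The submodule $V\subset H^2(\bar R)$ is $F$-stable, because $H^2(R)\to H^2(\bar R)$ commutes with $F$, and $F|_V$ is injective. For $r\in\mathfrak m$ and $v\in V$ we have $F^j(rv)=r^{p^j}F^j(v)=0$ for $j\gg0$, since $V$ has finite length; hence $rv=0$. So $V$ is a finite-dimensional $K$-vector space with an injective $p$-linear map. Since $K$ is perfect, $\lambda F(v)=F(\lambda^{1/p}v)$. So $F(V)$ is a $K$-subspace. A basis $(v_i)$ of $V$ goes to independent elements: $\sum\lambda_iF(v_i)=0$ gives $F(\sum\lambda_i^{1/p}v_i)=0$, so all $\lambda_i=0$. Counting dimensions, $F(V)=V$.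

**Step 5: $F$ is injective on $H^3(R)$.** Otherwise, as in (b), there is $e'\ne0$ in $H^3(R)$ with $F(e')=0$ and $xe'=0$. Write $e'=\partial(e)$ with $e\in H^2(\bar R)$. Then $\partial(F(e))=x^{p-1}F(e')=0$, so $F(e)\in V=F(V)$, say $F(e)=F(v)$ with $v\in V$. Since $F$ is injective on $H^2(\bar R)$, $e=v\in V$ and $e'=\partial(v)=0$, a contradiction. So $R$ is $F$-injective. $\blacksquare$

**Exactly where this stops.** Perfectness was used only for $F(V)=V$. Suppose $K$ is imperfect, $t\in K\setminus K^p$ and $L=K(t^{1/p})$. Frobenius on $L$ is injective and preserves the subspace $K$, but $t^{1/p}\notin K$ while its $p$-th power $t$ is in $K$: implication (3) fails for $K\subset L$. With one more dimension the same thing happens over a perfect field, with $t$ a variable: put $s^p=t$ and look at $H^1_{(t)}(k[t])\subset H^1_{(t)}(k[s])$. The class $[1/t]s$ is not in the smaller module, but $\varphi([1/t]s)=[1/t^p]\,t=[1/t^{p-1}]$ is.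

So we look for a family over the $x$-line in which $s$ is a purely inseparable $p$-th root of $t$ at $x=0$, and in which the cohomology at $x=0$ that lifts (the part $V$) catches the $p$-th powers but not all of their roots. The device is to deform $s^p=t$ into an Artin–Schreier equation. It has an automorphism $\sigma$ that becomes the identity at $x=0$, and we let $1-\sigma$ decide what lifts.

## 5. An Artin–Schreier cover and the cokernel of $1-\sigma$

We treat two cases at the same time.

* Case 1 ($c=2$): $B=k[x,t]$, a polynomial ring over a field $k$, and $\mathfrak b=(x,t)$.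
* Case 2 ($c=1$): $B=K[x]$, $\mathfrak b=(x)$, and $t\in K\setminus K^p$.

In both cases $\dim B=c$. Put
$$C=B[s]/(s^p-x^{2(p-1)}s-t),\qquad\sigma:C\to C,\quad\sigma(s)=s+x^2 .$$
$C$ is free over $B$ with basis $1,s,\dots,s^{p-1}$. The map $\sigma$ is a well-defined $B$-algebra homomorphism because
$$(s+x^2)^p-x^{2(p-1)}(s+x^2)=s^p+x^{2p}-x^{2(p-1)}s-x^{2p}=s^p-x^{2(p-1)}s ,$$
and it is an automorphism because $\sigma^p(s)=s+px^2=s$. Modulo $x$ it is the identity. Bars denote reduction modulo $x$. Then $\bar C=\bar B[s]/(s^p-t)$, which is $k[s]$ with $t=s^p$ in Case 1, and the field $L=K(t^{1/p})$ in Case 2.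

**$C$ is a domain with $\dim C=c$.** The dimension is clear, since $C$ is finite free over $B$. In Case 1, $t$ can be eliminated and $C=k[x,s]$. In Case 2, localize at the multiplicative set $B\setminus xB$. The result $C'$ is finite over the discrete valuation ring $B_{(x)}$, so all its maximal ideals contain $x$. As $C'/xC'=L$ is a field, $C'$ is Noetherian local with maximal ideal generated by the regular element $x$, hence a discrete valuation ring. Since $C$ is $B$-free, $C\subset C'$.

Now let
$$H=H^c_{\mathfrak b}(C)=\bigoplus_{j=0}^{p-1}H^c_{\mathfrak b}(B)\,s^j,\qquad\varphi(\xi f)=\varphi(\xi)f^p\quad(\xi\in H^c_{\mathfrak b}(B),\ f\in C).$$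
Since $\sigma$ is a ring homomorphism, $1-\sigma$ commutes with $\varphi$, and $\varphi$ acts on $H/(1-\sigma)H$.

Here is the smallest computation: $p=2$, Case 2. Then $s^2=t+x^2s$. Let $\eta=[1/x]s$. We get
$$\varphi(\eta)=[1/x^2]\,s^2=[1/x^2](t+x^2s)=t\,[1/x^2]=x^2\cdot t\,[1/x^4]=(1-\sigma)\big(t\,[1/x^4]\,s\big),$$
because $(1-\sigma)(s)=-x^2=x^2$. But every element of $(1-\sigma)H$ has $s$-coefficient $0$, so $\eta\notin(1-\sigma)H$. The general case is the same.

**Lemma 3.** $\varphi$ is not injective on $H/(1-\sigma)H$.

**Proof.** The map $1-\sigma$ is $B$-linear and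
$$(1-\sigma)(\xi s^j)=\xi\big(s^j-(s+x^2)^j\big)=-\sum_{l<j}\binom jl x^{2(j-l)}\xi s^l .$$
Here $l<j\le p-1$, so every element of $(1-\sigma)H$ has zero $s^{p-1}$-coefficient. Let $\epsilon=[1/xt]$ (Case 1) or $\epsilon=[1/x]$ (Case 2) in $H^c_{\mathfrak b}(B)$. By (F4) $\epsilon\ne0$, so $\eta=\epsilon s^{p-1}\notin(1-\sigma)H$.

Now $\varphi(\epsilon)=[1/x^pt^p]$, resp. $[1/x^p]$. So $x^p\varphi(\epsilon)=0$, and $\varphi(\epsilon)=x^2\epsilon'$ with $\epsilon'=[1/x^{p+2}t^p]$, resp. $[1/x^{p+2}]$. Since $2(p-1)\ge p$, the terms that contain $x^{2(p-1)}$ vanish below: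
$$\varphi(\eta)=\varphi(\epsilon)(s^p)^{p-1}=\varphi(\epsilon)\big(t+x^{2(p-1)}s\big)^{p-1}=t^{p-1}\varphi(\epsilon)=x^2t^{p-1}\epsilon'=(1-\sigma)\big(-t^{p-1}\epsilon's\big),$$
using $(1-\sigma)(s)=-x^2$. So the class of $\eta$ is nonzero and is killed by $\varphi$. $\blacksquare$

**Remark (the exponent $2$).** With $\sigma(s)=s+x$ and $s^p-x^{p-1}s=t$, the computation breaks for $p=2$. There $\varphi(\eta)=\varphi(\epsilon)(t+xs)$ has $s$-coefficient $x\varphi(\epsilon)=[1/xt^2]$, resp. $[1/x]$, which is nonzero, so $\varphi(\eta)\notin(1-\sigma)H$. The inequality $2(p-1)\ge p$ holds for all $p$.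

**Remark (comparison with Section 4).** In Case 2, consider the map $L\to H/(1-\sigma)H$ that sends $\bar\gamma$ to the class of $[\gamma/x]$. Its kernel is the $K$-span of $1,s,\dots,s^{p-2}$. Indeed, for $l\le p-2$ the formula above gives $(1-\sigma)([1/x^3]s^{l+1})=-(l+1)[1/x]s^l$, as the terms with $x^4$ or more vanish, and $l+1\ne0$ in $K$; and an element with nonzero $s^{p-1}$-coefficient is not in the kernel. So this kernel contains $K$, hence all $p$-th powers of elements of $L$, but not $s^{p-1}$. This is the failure of (3) that we wanted.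

It remains to find a ring whose local cohomology contains $H/(1-\sigma)H$, but which is $F$-injective modulo $x$.

## 6. A plane with its two axes glued by $\sigma$

To make $\operatorname{coker}(1-\sigma)$ appear, take the plane over $C$, and identify one axis with the other through $\sigma$: at the origin the gluing condition then compares a function with its $\sigma$-translate.

Let $A=C[a,b]$, $A_+=(a,b)A$, $E=C[z]$, $E_+=zE$, with $\sigma$ acting on $E$ coefficientwise. Define
$$\delta:A\to E,\quad\delta(h)=h(z,0)-\sigma\big(h(0,z)\big);\qquad J=\{h\in A_+:\delta(h)=0\};\qquad G=B+J\subset A .$$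
For example $u=a+b$ and $v=ab$ lie in $J$, as does $abh$ for every $h\in A$. Also $\gamma a^n+\gamma'b^n$ with $\gamma,\gamma'\in C$, $n\ge1$, lies in $J$ exactly when $\gamma=\sigma(\gamma')$.

**Step 1: $G$ is a Noetherian ring.** $\delta$ is a difference of two ring homomorphisms, so $\ker\delta$ is a ring. It contains $B$, since $\sigma$ fixes $B$, and $J=\ker\delta\cap A_+$ is an ideal of it. So $G=B\oplus J$ is a ring. It contains $B[u,v]$. Now $A$ is finite over $B[u,v]$, because $C$ is finite over $B$ and $a,b$ are roots of $Z^2-uZ+v$. Hence the $B[u,v]$-submodule $G\subset A$ is finite over $B[u,v]$. So $G$ is Noetherian and a finitely generated $B$-algebra. Let $\mathfrak m_0=\mathfrak b\oplus J$; it is a maximal ideal, with $G/\mathfrak m_0=B/\mathfrak b$.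

**Step 2: the Frobenius modules.** $G$ acts on $A$ by multiplication, on $E$ through the ring map $r\mapsto r(z,0)=\sigma(r(0,z))$, and on $C$ through $r\mapsto r(0,0)\in B$. Then $\delta$ is $G$-linear: for $r\in G$, $h\in A$,
$$\delta(rh)=r(z,0)h(z,0)-\sigma(r(0,z))\,\sigma(h(0,z))=r(z,0)\,\delta(h).$$
It commutes with $\varphi$, as a difference of ring maps. The maps $A\to C$, $h\mapsto h(0,0)$, and $E\to C$, $e\mapsto e(0)$, are $G$-linear and commute with $\varphi$. Moreover $\delta(A_+)=E_+$: the inclusion $\subset$ is clear, and $\delta(\gamma a^n)=\gamma z^n$ for $\gamma\in C$, $n\ge1$. So we have exact sequences of Frobenius $G$-modules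
$$0\to A_+\to A\to C\to0,\tag{4}$$
$$0\to E_+\to E\to C\to0,\tag{5}$$
$$0\to J\to A_+\xrightarrow{\ \delta\ }E_+\to0,\tag{6}$$
and $\delta$ is a map from (4) to (5). On the quotients $C$ it induces $1-\sigma$, since $\delta(h)(0)=h(0,0)-\sigma(h(0,0))$. All modules here are $x$-torsion-free, so (4)–(6) stay exact modulo $x$.

**Step 3: the ideal $\mathfrak m_0$ on $A$, $E$, $C$.** This locates the nonzero cohomology. We have $\mathfrak b,\,a+b,\,ab\in\mathfrak m_0A\subset(\mathfrak b,a,b)A$, and $a^2=a(a+b)-ab$, similarly for $b$. So $\sqrt{\mathfrak m_0A}=\sqrt{(\mathfrak b,a,b)A}$. Also $\mathfrak m_0E=(\mathfrak b,z)E$, because $u$ acts on $E$ as $z$, and $\mathfrak m_0C=\mathfrak bC$. Up to radical these ideals are generated by regular sequences of length $c+2$, $c+1$, $c$. By (F5), $H^i_{\mathfrak m_0}$ of $A$, $E$, $C$ can be nonzero only for $i=c+2$, $c+1$, $c$ respectively. For $\bar A,\bar E,\bar C$ the same holds with $c$ replaced by $c-1$. Moreover $\bar A,\bar E,\bar C$ are polynomial rings over a field ($k[s,a,b]$, $k[s,z]$, $k[s]$, resp. $L[a,b]$, $L[z]$,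 $L$), and in each of them $\mathfrak m_0$ generates, up to radical, the ideal of all variables, since $t=s^p$ in Case 1. So $\varphi$ is injective on their local cohomology, by (F4).

## 7. Local cohomology of $J$ and of $J/xJ$

**Proposition 4.** (i) $\varphi$ is injective on $H^i_{\mathfrak m_0}(J/xJ)$ for all $i$, and these modules vanish for $i\notin\{c,c+1\}$.
(ii) $\varphi$ is not injective on $H^{c+2}_{\mathfrak m_0}(J)$.

**Proof.** Write $H^i=H^i_{\mathfrak m_0}$; so $H=H^c(C)$.

**Step 1: compute from the three sequences.** From (4): the connecting map $H\to H^{c+1}(A_+)$ is an isomorphism, $H^{c+2}(A_+)\cong H^{c+2}(A)$, and the other $H^i(A_+)$ vanish. From (5): $0\to H\to H^{c+1}(E_+)\to H^{c+1}(E)\to0$ is exact, and the other $H^i(E_+)$ vanish. From (6):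
$$0\to H^{c+1}(J)\to H^{c+1}(A_+)\xrightarrow{\ \delta\ }H^{c+1}(E_+)\to H^{c+2}(J)\to H^{c+2}(A_+)\to0\tag{7}$$
is exact, and the other $H^i(J)$ vanish. By naturality of connecting maps for the map $\delta$ from (4) to (5), the middle map of (7) is identified, through $H\cong H^{c+1}(A_+)$, with the composite
$$H\xrightarrow{\ 1-\sigma\ }H\hookrightarrow H^{c+1}(E_+).$$
Everything commutes with $\varphi$. The same statements hold for $\bar J$, $\bar A_+$, and so on, with $c$ replaced by $c-1$.

**Step 2: part (i).** Modulo $x$ we have $1-\sigma=0$, so the middle map of the reduced version of (7) is zero. Hence $H^c(\bar J)\cong H^c(\bar A_+)\cong H^{c-1}(\bar C)$, the sequences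
$$0\to H^c(\bar E_+)\to H^{c+1}(\bar J)\to H^{c+1}(\bar A)\to0,\qquad0\to H^{c-1}(\bar C)\to H^c(\bar E_+)\to H^c(\bar E)\to0$$
are exact, and the other $H^i(\bar J)$ vanish. By (F4), $\varphi$ is injective on $H^{c-1}(\bar C)$, $H^c(\bar E)$ and $H^{c+1}(\bar A)$. By (F3) it is injective on $H^c(\bar E_+)$, and by (F3) again on $H^{c+1}(\bar J)$.

**Step 3: part (ii).** By (7), the cokernel of the middle map embeds in $H^{c+2}(J)$, compatibly with $\varphi$. This cokernel contains $H/(1-\sigma)H$, because $H\hookrightarrow H^{c+1}(E_+)$ is injective and the image of the middle map is the image of $(1-\sigma)H$. By Lemma 3, $\varphi$ is not injective on $H/(1-\sigma)H$. $\blacksquare$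

## 8. From the ideal $J$ to a ring: proof of Theorem A

The module $J$ behaves as we want, but we need a ring.

**Why $G$ itself does not do.** The natural candidate is $G=B\oplus J$, with $0\to J\to G\to B\to0$, the second map being $r\mapsto r(0,0)$. It fails already modulo $x$. The inclusions map $0\to\bar J\to\bar G\to\bar B\to0$ to $0\to\bar A_+\to\bar A\to\bar C\to0$. So the composite of the connecting map $H^{c-1}(\bar B)\to H^c(\bar J)$ with the isomorphism $H^c(\bar J)\cong H^c(\bar A_+)\cong H^{c-1}(\bar C)$ is the natural map $H^{c-1}_{\bar{\mathfrak b}}(\bar B)\to H^{c-1}_{\bar{\mathfrak b}}(\bar C)$. Since $H^c(\bar B)=0$,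
$$H^c(\bar G)\cong H^{c-1}_{\bar{\mathfrak b}}(\bar C)/H^{c-1}_{\bar{\mathfrak b}}(\bar B)=\bigoplus_{j=1}^{p-1}H^{c-1}_{\bar{\mathfrak b}}(\bar B)\,s^j\ne0 ,$$
and $\varphi(\xi s^j)=\varphi(\xi)s^{pj}=\varphi(\xi)t^j$ is zero in the quotient. So $\varphi=0$ on a nonzero module, and $(G/xG)_{\mathfrak m_0}$ is not $F$-injective. The trouble is the connecting map. To kill it, we attach to $G$ a new line over $B$ with coordinate $w$, as in the node: $w$ acts surjectively on the cohomology of the line and as zero on $J$.

**Step 1: the ring.** Let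
$$T=\{(r,q)\in G\times B[w]:\ r(0,0)=q(0)\},\qquad\mathfrak n=\{(r,q)\in T:\ q(0)\in\mathfrak b\},\qquad S=T_{\mathfrak n} .$$
Let $T_0\subset T$ be the subring generated by $B$ (diagonally), $(a+b,0)$, $(ab,0)$ and $(0,w)$. If $g_1,\dots,g_l$ generate $G$ over $B[u,v]$, then $(g_1,0),\dots,(g_l,0),(0,1)$ generate $G\times B[w]$ as a $T_0$-module: multiply $(g_i,0)$ by $(f(u,v),f(0,0))\in T_0$, and $(0,1)$ by $(q(0),q)\in T_0$. So $G\times B[w]$, and its submodule $T$, are finite over the finitely generated algebra $T_0$. Hence $T$ is Noetherian and finitely generated over $k$ (resp. $K$). The map $(r,q)\mapsto q(0)$ mod $\mathfrak b$ shows that $\mathfrak n$ is maximal with $T/\mathfrak n=B/\mathfrak b$, which is $k$ (resp. $K$). The element $x=(x,x)$ lies in $\mathfrak n$ and is regular on $T$, because $T\subset A\times B[w]$ and both factors are domains in which $x\ne0$. So $x$ is regular on $S$.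

**Step 2: the dimension.** The projections $T\to G$ and $T\to B[w]$ are surjective, since $(r,r(0,0))$ and $(q(0),q)$ lie in $T$. Both targets are domains, and the two kernels intersect in $0$; so every prime of $T$ contains one of the two kernels. Both kernels lie in $\mathfrak n$, and the projections carry $\mathfrak n$ onto $\mathfrak m_0$ and $(\mathfrak b,w)$. So $\dim S$ is the larger of $\dim G_{\mathfrak m_0}$ and $\dim B[w]_{(\mathfrak b,w)}=c+1$. As $G$ is a domain of finite type over a field and $A$ is integral over $G$, every maximal ideal of $G$ has height $\dim G=\dim A=c+2$. Hence $\dim S=c+2$: it is $4$ in Case 1 and $3$ in Case 2.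

**Step 3: cohomology of $T$ from that of $J$ and $B[w]$.** The sequence of Frobenius $T$-modules
$$0\to J\to T\to B[w]\to0,\qquad h\mapsto(h,0),\quad(r,q)\mapsto q,\tag{8}$$
is exact, and it stays exact modulo $x$ because $B[w]$ is $x$-torsion-free. $T$ acts on $J$ through $T\to G$, which carries $\mathfrak n$ onto $\mathfrak m_0$. By (F2), $H^i_{\mathfrak n}(J)=H^i_{\mathfrak m_0}(J)$, and likewise for $\bar J$. The image of $\mathfrak n$ in $B[w]$ is $(\mathfrak b,w)$, so $H^i_{\mathfrak n}(B[w])=0$ for $i\ne c+1$.

We claim that the connecting map $\partial:H^{c+1}_{\mathfrak n}(B[w])\to H^{c+2}_{\mathfrak n}(J)$ is zero. Multiplication by $w$ is surjective on $H^{c+1}_{(\mathfrak b,w)}(B[w])$, because $H^{c+1}_{(\mathfrak b,w)}(B[w]/w)=H^{c+1}_{\mathfrak b}(B)=0$. The element $(0,w)\in T$ acts on $B[w]$ as $w$ and kills $J$. Since $\partial$ is $T$-linear, $\partial(w\xi)=(0,w)\,\partial(\xi)=0$, so $\partial=0$. The same argument works modulo $x$ with $c$ replaced by $c-1$: $H^c_{\bar{\mathfrak b}}(\bar B)=0$, so $w$ is surjective on $H^c_{\mathfrak n}(\bar B[w])$.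 Hence for all $i$ the sequences
$$0\to H^i_{\mathfrak n}(J)\to H^i_{\mathfrak n}(T)\to H^i_{\mathfrak n}(B[w])\to0,\qquad0\to H^i_{\mathfrak n}(\bar J)\to H^i_{\mathfrak n}(T/xT)\to H^i_{\mathfrak n}(\bar B[w])\to0\tag{9}$$
are exact and compatible with $\varphi$.

**Step 4: $S/xS$ is $F$-injective.** $\varphi$ is injective on $H^i_{\mathfrak n}(\bar J)$ by Proposition 4(i). It is injective on $H^i_{\mathfrak n}(\bar B[w])$ by (F4), since $\bar B[w]$ is $k[t,w]$ or $K[w]$ and $\mathfrak n$ generates the ideal of its variables. By (F3) and (9), it is injective on $H^i_{\mathfrak n}(T/xT)$, which by (F2) is the local cohomology of $S/xS$ at its maximal ideal.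

**Step 5: $S$ is not $F$-injective.** By Proposition 4(ii), $F$ is not injective on $H^{c+2}_{\mathfrak n}(J)\subset H^{c+2}_{\mathfrak n}(T)=H^{c+2}_{\mathfrak nS}(S)$.

This proves Theorem A, and the answer to the question is no: $F$-injectivity does not deform. $\blacksquare$

## 9. Adjoining variables: proof of Theorem B

The "if" part is Propositions 1 and 2. For the "only if" part we need counterexamples for $d=3$ with $K$ imperfect, and for all $d\ge4$ with $K$ arbitrary. For $d=3$ use Theorem A(2), and for $d=4$ use Theorem A(1) with $k=K$. For $d>4$ we raise the dimension of the latter.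

**Step 1: cohomology of $S[y]$.** Let $(S,\mathfrak n)$ be local. The map $S[y]\to S[y]_y$ is a split injection of $S$-modules, with cokernel $\bigoplus_{j\ge1}Sy^{-j}$. So $H^i_{\mathfrak n}(S[y])\to H^i_{\mathfrak n}(S[y]_y)$ is injective with cokernel $\bigoplus_{j\ge1}H^i_{\mathfrak n}(S)y^{-j}$. The exact sequence
$$\cdots\to H^i_{(\mathfrak n,y)}(S[y])\to H^i_{\mathfrak n}(S[y])\to H^i_{\mathfrak n}(S[y]_y)\to H^{i+1}_{(\mathfrak n,y)}(S[y])\to\cdots$$
comes from Čech complexes and is compatible with $\varphi$. It gives $H^0_{(\mathfrak n,y)}(S[y])=0$ and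
$$H^{i+1}_{(\mathfrak n,y)}(S[y])=\bigoplus_{j\ge1}H^i_{\mathfrak n}(S)\,y^{-j},\qquad\varphi(\xi y^{-j})=\varphi(\xi)y^{-pj} .$$

**Step 2: transfer.** The exponents $pj$ are distinct, so $\varphi$ is injective on the right if and only if it is injective on $H^i_{\mathfrak n}(S)$. By (F2), $S[y]_{(\mathfrak n,y)}$ is $F$-injective if and only if $S$ is. The same applies to $S/xS$, and $(S/xS)[y]=S[y]/xS[y]$. The element $x$ stays regular, the dimension goes up by $1$, and the residue field is unchanged. Starting from Theorem A(1) and repeating this, we get counterexamples for every $d>4$ and every $K$. $\blacksquare$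

## 10. Doubling the variables of $G$: proof of Theorem C

The ring $S$ is not a domain, because $T$ contains zero divisors such as $(u,0)$ and $(0,w)$. To get a domain, we realize $J$ as the cokernel of an inclusion $\mathcal T\subset D$ with $D$ a polynomial ring, so that the cohomology of $J$ enters that of $\mathcal T$ shifted by one. If $D$ has enough variables, its own cohomology sits in degrees too high to interfere.

**Step 1: the domain.** $G=B\oplus J$ is a finitely generated $B$-algebra. Subtracting from each generator its component in $B$, and adding further elements of $J$ if necessary, we find $r_1,\dots,r_N\in J$, $N\ge2$, that generate $G$ over $B$. Let $\varepsilon:B[X_1,\dots,X_N]\to G$, $X_i\mapsto r_i$; it is surjective. Also $\varepsilon((X))=J$. Indeed $\varepsilon((X))\subset J$, as $J$ is an ideal of $G$; and if $h\in J$, $h=\varepsilon(g_0+g_+)$ with $g_0\in B$, $g_+\in(X)$, then $g_0=h-\varepsilon(g_+)\in B\cap J=0$. Let $D=B[X_1,\dots,X_N,Y_1,\dots,Y_N]$ and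
$$\alpha(h)=\varepsilon(h(X,0)),\quad\beta(h)=\varepsilon(h(0,X)),\quad\mathcal T=\{h\in D:\alpha(h)=\beta(h)\},\quad\mathfrak n=\{h\in\mathcal T:h(0,0)\in\mathfrak b\}.$$
$\mathcal T$ is a subring of $D$, hence a domain. It contains $B$, $X_i+Y_i$ and $X_iY_i$, and $D$ is finite over the Noetherian ring $B[X_i+Y_i,X_iY_i:1\le i\le N]\subset\mathcal T$. So $\mathcal T$ is finite over this ring as well, hence Noetherian and of finite type over the ground field. Also $\mathcal T/\mathfrak n=B/\mathfrak b$, so $\mathfrak n$ is maximal with residue field $k$ (resp. $K$), and $x\in\mathfrak n$ is regular.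

**Step 2: the exact sequence.** The image of $\alpha-\beta$ is $J$. Indeed $h(X,0)$ and $h(0,X)$ have the same constant term, so the image lies in $\varepsilon((X))=J$; and for $g\in(X)B[X]\subset D$ we have $\beta(g)=0$, so $(\alpha-\beta)(g)=\varepsilon(g)$, which runs over all of $J$. Let $\mathcal T$ act on $J$ through $\alpha|_{\mathcal T}=\beta|_{\mathcal T}$. Then $(\alpha-\beta)(\tau h)=\alpha(\tau)\alpha(h)-\beta(\tau)\beta(h)=\alpha(\tau)(\alpha-\beta)(h)$ for $\tau\in\mathcal T$, so $\alpha-\beta$ is $\mathcal T$-linear; it commutes with $\varphi$, as a difference of ring maps. So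
$$0\to\mathcal T\to D\xrightarrow{\ \alpha-\beta\ }J\to0\tag{10}$$
is an exact sequence of Frobenius $\mathcal T$-modules. It stays exact modulo $x$, since $J$ is $x$-torsion-free.

**Step 3: where the cohomology sits.** The map $\alpha:\mathcal T\to G$ is surjective, since $\alpha(X_i+Y_i)=r_i$. For $h\in\mathcal T$ the $B$-component of $\alpha(h)$ is $h(0,0)$, so $\mathfrak n=\alpha|_{\mathcal T}^{-1}(\mathfrak m_0)$, and $H^i_{\mathfrak n}(J)=H^i_{\mathfrak m_0}(J)$; the same holds modulo $x$. Also $\sqrt{\mathfrak nD}=(\mathfrak b,X,Y)$, since $X_i^2=X_i(X_i+Y_i)-X_iY_i$ and similarly for $Y_i$. By (F5), $H^i_{\mathfrak n}(D)$ can be nonzero only for $i=c+2N$, and $H^i_{\mathfrak n}(\bar D)$ only for $i=c-1+2N$.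

**Step 4: $\mathcal T_{\mathfrak n}$ is not $F$-injective.** Since $c+2<c+2N$, we have $H^{c+2}_{\mathfrak n}(D)=0$. So (10) gives an injection $H^{c+2}_{\mathfrak m_0}(J)\hookrightarrow H^{c+3}_{\mathfrak n}(\mathcal T)$ compatible with $\varphi$. Apply Proposition 4(ii) and (F2).

**Step 5: $\mathcal T_{\mathfrak n}/x\mathcal T_{\mathfrak n}$ is $F$-injective.** By Proposition 4(i), $H^j_{\mathfrak n}(\bar J)\ne0$ only for $j\in\{c,c+1\}$, while $H^j_{\mathfrak n}(\bar D)\neq 0$ only for $j=c-1+2N\ge c+3$. So $H^{i-1}_{\mathfrak n}(\bar D)\to H^{i-1}_{\mathfrak n}(\bar J)$ is zero for all $i$, and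
$$0\to H^{i-1}_{\mathfrak n}(\bar J)\to H^i_{\mathfrak n}(\mathcal T/x\mathcal T)\to H^i_{\mathfrak n}(\bar D)$$
is exact for all $i$. The map $\varphi$ is injective on the left term by Proposition 4(i). It is injective on the right term by (F4), because $\bar D$ is the polynomial ring $k[t,X,Y]$ or $K[X,Y]$ over a field and $\mathfrak n$ generates, up to radical, the ideal of its variables. By (F3), $\varphi$ is injective in the middle, and (F2) finishes the proof with $S=\mathcal T_{\mathfrak n}$. $\blacksquare$
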